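# Greedy LZ-Start-End factorizations are not a constant-factor approximation

## Three bounds on the ratio of greedy to optimal

For a string $T$, write $z_{\mathrm{se}}$ for the number of factors in its greedy LZSE factorization and $z_{\mathrm{se}}^{\mathrm{OPT}}$ for the minimum number of factors in any LZSE factorization of $T$. (Both notions are defined in the next section.)

**Theorem 1 (binary alphabet).** For all $m,d\ge 1$ there is an explicit string $T_{m,d}\in\{a,b\}^*$ such that, with $Q=\frac{m(m+1)}{2}$,
$$z_{\mathrm{se}}=(m+1)d+2+(d+1)Q,\qquad z_{\mathrm{se}}^{\mathrm{OPT}}\le 2(m+1)d+d+m+1+2Q .$$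
For $m=d=12$ this gives $z_{\mathrm{se}}=1172>986=2\cdot 493\ge 2z_{\mathrm{se}}^{\mathrm{OPT}}$. For $d=m$ the ratio $z_{\mathrm{se}}/z_{\mathrm{se}}^{\mathrm{OPT}}$ is at least $m/6$, which is $\Omega\big(\sqrt{z_{\mathrm{se}}^{\mathrm{OPT}}}\big)$ and $\Omega\big(\sqrt{\log |T|}\big)$.

**Theorem 2 (ternary alphabet).** There are strings of unbounded length $n$ over $\{a,b,c\}$ with $z_{\mathrm{se}}/z_{\mathrm{se}}^{\mathrm{OPT}}=\Omega(\log n/\log\log n)$.

**Theorem 3 (all strings).** For every string of length $n$, $z_{\mathrm{se}}\le 7\,(z_{\mathrm{se}}^{\mathrm{OPT}})^{1/3}n^{2/3}$; that is, the ratio is at most $7(n/z_{\mathrm{se}}^{\mathrm{OPT}})^{2/3}$.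

The question comes from Hiroki Shibata, Yuto Nakashima, Yutaro Yamaguchi, Shunsuke Inenaga, "LZBE: an LZ-style compressor supporting $O(\log n)$-time random access", arXiv:2506.20107 (2025). The conjecture to be decided is that greedy is a 2-approximation: $z_{\mathrm{se}}\le 2z_{\mathrm{se}}^{\mathrm{OPT}}$ for every string. It is known that there is a family of binary strings for which the ratio of the greedy size to the size of some valid LZSE factorization tends to $2$, so no constant below $2$ could work. Theorem 1 says that the conjecture is false, already for binary strings, and that no constant works at all. Theorem 2 makes the ratio larger at the price of a third letter. Theorem 3 bounds the ratio from above. These notes do not determine the exact worst-case growth of the ratio as a function of $n$.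

## Copying whole blocks of earlier factors

**Definition (LZSE factorization).** An LZ-Start-End factorization of $T$ is a factorization $T=f_1f_2\cdots f_z$ into nonempty factors such that each $f_i$ is either a single character or a *copy factor*, meaning $f_i=f_jf_{j+1}\cdots f_k$ for some $1\le j\le k<i$. Its size is $z$. The block $f_j\cdots f_k$ is called a *source* of $f_i$.

So a copy must start where an earlier factor starts and end where an earlier factor ends.

**Definition (greedy).** With $f_1\cdots f_{i-1}$ already produced, $f_i$ is the longest prefix of the remaining text that equals $f_j\cdots f_k$ for some $1\le j\le k<i$. If no nonempty prefix qualifies, $f_i$ is the next single character.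

**Definition (boundary, available).** A *boundary* is a position between consecutive greedy factors, or the start or end of the part already factorized. A nonempty string is *available* at some moment if it is a concatenation of consecutive greedy factors produced so far. A length $v$ is available if $a^v$ is.

Two consequences will be used constantly. First, if an available string is a prefix of the remaining text, the next greedy factor is at least that long; conversely, a greedy factor of length at least $2$ is available. Second, a copy factor, in any LZSE factorization, has an earlier occurrence in $T$, namely its source, which ends no later than the place where the copy factor starts.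

For $T=abaabab$, greedy gives $a\mid b\mid a\mid aba\mid b$. After $a\mid b\mid a$ the rest is $abab$, and $aba=f_1f_2f_3$ is available. At the end, the string $aab$ occurs in $T$ at positions $3$ to $5$, but it is not available: that is its only occurrence, and position $5$ is inside the factor $aba$. Occurring is weaker than being available, and all of today's results rest on the difference.

Now try unary strings by hand. On $a^{13}$ greedy produces lengths $1,1,2,4$. The available lengths are then the sums of consecutive entries: $1,2,3,4,6,7,8$. Five letters remain and $5$ is not available, so greedy takes $4$ and then $1$: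
$$1\mid 1\mid 2\mid 4\mid 4\mid 1 .$$
That is six factors, while $1\mid 1\mid 2\mid 3\mid 6$ is valid, since $3=1+2$ and $6=1+2+3$. Five is optimal here: a new factor at most doubles the total, so four factors cover at most $8$ letters. The better factorization takes $3$ where it could have taken $4$, which puts a boundary at a more useful place.

When the length is a power of two, greedy is completely rigid.

**Lemma 4.** Let $E\ge 1$ and let $T$ begin with $a^{2^{E}}$, followed by the end of $T$ or by a letter other than $a$. Greedy factors this run into lengths $1,1,2,4,\dots,2^{E-1}$, which is $E+1$ factors. The lengths available inside it are exactly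
$$2^y\ (0\le y\le E)\quad\text{and}\quad 2^y-2^x\ (0\le x<y\le E). \tag{1}$$

*Proof.* The first factor is the single character $a$. After $e\ge1$ factors of the list the total is $2^{e-1}$. No available length exceeds $2^{e-1}$, and $2^{e-1}$ itself is available as the whole prefix. If $2^{e-1}<2^E$, then at least $2^{e-1}$ letters of the run remain, because $2^E$ is a larger power of two. No available string contains a letter other than $a$ at this moment, so the next factor is exactly $a^{2^{e-1}}$. The boundaries therefore sit at $0$ and at $2^y$ for $0\le y\le E$, and the available lengths are the differences of two boundaries. $\square$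

In binary, $2^y-2^x$ is a block of $y-x$ ones followed by $x$ zeros. So inside the run greedy can copy exactly the lengths whose ones form a single block.

## The exchange argument and the length 27

Suppose for a moment that a factor may copy any string that has occurred entirely to its left, with no condition on where the source starts and ends. Then greedy is optimal, by a short argument. Let $g$ be a factor of an optimal factorization and let a greedy factor start inside $g$. The part of $g$ from that point on also occurs earlier (or $g$ is one character), so the greedy factor reaches at least the end of $g$. Hence each optimal factor contains the start of at most one greedy factor, and greedy uses no more factors.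

It is natural to try this on LZSE factorizations and to hope that it loses only a factor of $2$. Look at
$$T=a^{128}\,b\,a^{27}\,b\,a^{18}\,b\,a^{9}. \tag{2}$$
We factor it in a nongreedy way first. Write $128=64+36+28$ and use
$$1,1,2,4,8,16,32\ \big|\ 8,1\ \big|\ 9,18\ \big|\ 16,8,4 .$$
Here $9$ copies the pair $8,1$, and $18$ copies $8,1,9$. Now $a^{27}$ is one copy factor, the block $9,18$, while $a^{18}$ and $a^{9}$ are copies of one factor each.

Greedy has boundaries in $a^{128}$ only at $0$ and at powers of two. At the start of $a^{27}$ the exchange argument would say that $a^{27}$ is a factor of the other factorization, hence occurs earlier, hence greedy can take it. The last implication is the one that fails. The string $a^{27}$ does occur in $a^{128}$, but no two greedy boundaries have distance $27=11011_2$. The largest available length at most $27$ is $24=11000_2$, and greedy continues with $24\mid 3$. In the same way it takes $16\mid 2$ for $18=10010_2$ and $8\mid 1$ for $9=1001_2$.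

In this small example greedy is still ahead: it uses $8+3+6=17$ factors, and the other factorization uses $14+6=20$. But each query run $27,18,9$ costs greedy two factors and the other factorization only one. To make this decisive we need longer binary words with many blocks of ones, and many query runs to amortize the preparation in the first run.

One obstacle must be kept in mind. Asking for the same length twice is useless: after $a^{27}$ has been cut into $24\mid 3$, both of its ends are boundaries, so $a^{27}$ is available from then on. The query runs must be different, and what greedy learns from one must not help with the next. The order of the queries matters for this. With the runs $9,18,27$ in increasing order, $a^{128}ba^{9}ba^{18}ba^{27}$, greedy proceeds after the first eight factors with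
$$b\mid a^8\mid a\mid ba^9\mid a^9ba^9\mid a^{16}\mid a^2 ,$$
for $15$ factors in total: the factor $ba^9$ copies $b\mid a^8\mid a$, and $a^9ba^9$ copies $a^8\mid a\mid ba^9$. The factors have begun to cross from one run into the next. In decreasing order this does not happen, because a copy beginning with $b$ would have to bring along a block of $a$'s that is too long.

The plan is therefore as follows. Prepare a geometric ladder of lengths $Y,Y,2Y,4Y,\dots$ inside the first run. Its consecutive blocks have total lengths $(2^k-2^j)Y$, so $m$ factors provide $m(m+1)/2$ different one-factor queries. Choose $Y$ with $d$ spread-out ones in binary. Greedy, which can only take one block of ones at a time, then pays $d$ factors per query. Finally, ask the queries in decreasing order.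

## The strings $T_{m,d}$ and their short factorizations

Let $m,d\ge1$, and put
$$D=m+1,\qquad Y=\sum_{i=0}^{d-1}2^{Di},\qquad N=2^{Dd+1}.$$
The $Q=\frac{m(m+1)}2$ numbers $2^k-2^j$ with $0\le j<k\le m$ are distinct, since their binary words $1^{k-j}0^j$ are. List them decreasingly as $c_1>c_2>\dots>c_Q$. Then $1\le c_r\le 2^m-1<2^{D-1}$. Define
$$T=T_{m,d}=a^{N}\,b\,a^{c_1Y}\,b\,a^{c_2Y}\,b\cdots b\,a^{c_QY}.$$
Call $a^N$ run $0$ and $a^{c_rY}$ run $r$, and let $b_r$ be the letter $b$ just before run $r$. For $m=d=2$ we have $D=3$, $Y=9$, $N=128$ and $(c_1,c_2,c_3)=(3,2,1)$, which is the string (2).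

In base $2^D$ the number $c_rY$ has $d$ digits, all equal to $c_r$. For $0\le t\le d-1$ let $\rho_{r,t}=c_r\sum_{i=0}^{t}2^{Di}$ be the number formed by its lowest $t+1$ digits. Since the digits below position $t$ form a number smaller than $2^{Dt}$, and $c_r+1\le 2^m\le 2^D$,
$$c_r2^{Dt}\le \rho_{r,t}<(c_r+1)2^{Dt}\le 2^{D(t+1)}. \tag{3}$$

The digit size $2^D=2^{m+1}$ is chosen so that the top bit of every digit is $0$, which keeps the blocks of ones apart. With $2^m$ in place of $2^D$, the number $(2^m-1)\sum_{i<d}2^{mi}=2^{md}-1$ would be a single block of ones, and greedy could copy it at once.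

**Lemma 5.** $z_{\mathrm{se}}^{\mathrm{OPT}}(T)\le 2Dd+d+m+1+2Q$.

*Proof.* Factor run $0$ into powers of $a$ with the following exponents, in this order.

1. $1,1,2,4,\dots,2^{Dd-1}$. These are $Dd+1$ factors with total $2^{Dd}$. The second copies the first, and each later one copies everything before it.
2. $2^{D(d-1)},\dots,2^D,1$. These are $d$ factors with total $Y$, each copying one factor of group 1. Call this block $F_0$; it consists of $d$ factors.
3. $Y,2Y,4Y,\dots,2^{m-1}Y$. These are $m$ factors $F_1,\dots,F_m$, where $F_e$ has exponent $2^{e-1}Y$ and copies $F_0F_1\cdots F_{e-1}$, whose total is $Y+Y+2Y+\cdots+2^{e-2}Y=2^{e-1}Y$.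
4. The letters that remain. Their number is $N-2^{Dd}-2^mY=2^{Dd}-2^mY$. As $2^mY=\sum_{i=0}^{d-1}2^{D-1+Di}$ is a sum of distinct powers of two with largest exponent $Dd-1$, it is smaller than $2^{Dd}$, so the remainder is positive. It is less than $2^{Dd}$, so by its binary expansion it splits into at most $Dd$ factors $a^{2^i}$ with $0\le i\le Dd-1$, each copying one factor of group 1.

Run $0$ thus takes at most $2Dd+d+m+1$ factors. Each of the $Q$ letters $b$ is taken as a single character. For run $r$, write $c_r=2^k-2^j$. The block $F_0\cdots F_e$ has length $2^eY$ for $0\le e\le m$, so $F_{j+1}\cdots F_k$ has length $(2^k-2^j)Y=c_rY$. Hence run $r$ is one copy factor. The letters $b$ and the runs contribute $2Q$ factors. $\square$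

## Greedy reads one digit at a time

By Lemma 4 with $E=Dd+1$, greedy cuts run $0$ into $Dd+2$ factors, and the available lengths inside run $0$ are those in (1) with $E=Dd+1$.

**Lemma 6.** For every $r=1,\dots,Q$, the letter $b_r$ is a greedy factor by itself, and greedy factors run $r$ as
$$a^{c_r2^{D(d-1)}}\mid a^{c_r2^{D(d-2)}}\mid\cdots\mid a^{c_r2^D}\mid a^{c_r}.$$

*Proof.* We induct along the text, assuming that everything before the current position is factored as claimed.

**Step 1: the factor starting at $b_r$ is just $b$.** This step keeps the runs separated from the left. The letter $b_1$ is new, so it is a single-character factor. Let $r\ge2$; then $b$ is available. Suppose the factor were longer than $b$. Its source would start at a boundary with the letter $b$, hence with a factor $b_{r'}$, $r'<r$, and would contain the next factor $a^{c_{r'}2^{D(d-1)}}$ entirely. After $b_r$ the text has exactly $c_rY$ letters $a$ before the next $b$ or the end. So $c_{r'}2^{D(d-1)}\le c_rY=\rho_{r,d-1}$. But the $c$'s decrease, so $c_{r'}\ge c_r+1$, and (3) gives $\rho_{r,d-1}<(c_r+1)2^{D(d-1)}\le c_{r'}2^{D(d-1)}$, a contradiction.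

Now let $f$ be the factor that starts in run $r$ when exactly $\rho_{r,t}$ letters of the run remain, $0\le t\le d-1$. We must show $f=a^{c_r2^{Dt}}$, because $\rho_{r,t}-c_r2^{Dt}=\rho_{r,t-1}$ for $t\ge1$ and $\rho_{r,0}=c_r$. Write $c_r=2^k-2^j$ with $0\le j<k\le m$.

**Step 2: $|f|\ge c_r2^{Dt}$.** This is the easy inequality. We have $c_r2^{Dt}=2^{k+Dt}-2^{j+Dt}$ and $k+Dt\le (D-1)+D(d-1)=Dd-1$. So this length is available by (1), and by (3) it is at most $\rho_{r,t}$.

**Step 3: $f$ contains no $b$.** This step keeps the runs separated from the right. Suppose $f=a^{\rho_{r,t}}b\cdots$. All earlier $b$'s are factors by themselves. So in the source, the part $a^{\rho_{r,t}}$ consists of the last few factors of some run $r''$ with $0\le r''<r$, followed by $b_{r''+1}$. If $r''=0$, the last factor of that run has length $2^{Dd}$, while $\rho_{r,t}<2^{D(t+1)}\le2^{Dd}$. If $r''\ge1$, the last few factors of run $r''$ have total length $c_{r''}\sum_{i=0}^{s}2^{Di}$ for some $s$. The lowest base-$2^D$ digit of this number is $c_{r''}$, that of $\rho_{r,t}$ is $c_r$, and $c_{r''}\ne c_r$. Both cases are impossible.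

So $f=a^v$ with $v\le\rho_{r,t}$, and $v$ is available by Step 2 (if $|f|=1$, then $c_r2^{Dt}=1$ and $f=a$ is available). Since the $b$'s are factors by themselves, the source consists of consecutive factors of one single run. It remains to show $v\le c_r2^{Dt}$, according to the run.

**Step 4: the source is in run $0$.** Here we show that a single block of ones cannot fit between the top digit and the whole number. Suppose $v>c_r2^{Dt}$. Then $t\ge1$, because $\rho_{r,0}=c_r$. By (3),
$$\rho_{r,t}-c_r2^{Dt}=\rho_{r,t-1}<(c_r+1)2^{D(t-1)}\le 2^m2^{D(t-1)}=2^{Dt-1}.$$
Put $k'=k+Dt$ and $j'=j+Dt\ge1$. Since $j'\le k'-1$ and $Dt\le j'$,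
$$2^{k'-1}\le 2^{k'}-2^{j'}<v<2^{k'}-2^{j'}+2^{Dt-1}\le2^{k'}-2^{j'}+2^{j'-1}=2^{k'}-2^{j'-1}<2^{k'} .$$
So $v$ lies strictly between two consecutive powers of two and is not a power of two. By (1), $v=2^y-2^x$ with $x<y$. Then $2^{y-1}\le v<2^y$ forces $y=k'$, and $2^x=2^{k'}-v$ satisfies $2^{j'-1}<2^x<2^{j'}$. This is impossible.

**Step 5: the source is in run $r'$ with $1\le r'<r$.** Here we use that earlier queries have larger digits. Now $v=c_{r'}\sum_{i=s}^{u}2^{Di}$ with $0\le s\le u\le d-1$. If $u>t$, then $v\ge2^{D(t+1)}>\rho_{r,t}$, a contradiction. If $u=t$, then $v\ge c_{r'}2^{Dt}\ge(c_r+1)2^{Dt}>\rho_{r,t}$, a contradiction. If $u<t$, then $v\le\rho_{r',u}<2^{D(u+1)}\le2^{Dt}\le c_r2^{Dt}$, as desired.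

**Step 6: the source is in run $r$ itself.** The factors of run $r$ produced so far are $a^{c_r2^{Di}}$ with $i>t$. They have length at least $2^{D(t+1)}>\rho_{r,t}$, so this cannot occur.

Hence $v\le c_r2^{Dt}$, and with Step 2 we get $f=a^{c_r2^{Dt}}$. $\square$

*Proof of Theorem 1.* Run $0$ gives $Dd+2$ greedy factors, the letters $b$ give $Q$, and the other runs give $Qd$. So
$$z_{\mathrm{se}}=Dd+2+Q(d+1)=(m+1)d+2+(d+1)Q .$$
Lemma 5 gives the bound on $z_{\mathrm{se}}^{\mathrm{OPT}}$. For $m=d=12$ we have $D=13$, $Dd=156$, $Q=78$, so
$$z_{\mathrm{se}}=158+13\cdot78=1172,\qquad z_{\mathrm{se}}^{\mathrm{OPT}}\le 312+12+12+1+156=493,$$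
and $1172>986$. The conjecture is false.

Let $d=m$. Then $z_{\mathrm{se}}\ge(m+1)Q=\frac12m(m+1)^2$, and
$$z_{\mathrm{se}}^{\mathrm{OPT}}\le 2m(m+1)+2m+1+m(m+1)=3m^2+5m+1\le3(m+1)^2 .$$
The ratio is at least $m/6$. Since $\sqrt{z_{\mathrm{se}}^{\mathrm{OPT}}}\le\sqrt3\,(m+1)\le2\sqrt3\,m$, the ratio is $\Omega\big(\sqrt{z_{\mathrm{se}}^{\mathrm{OPT}}}\big)$. For the length, $|T|\ge N=2^{m(m+1)+1}$. Each $c_rY<2^mY<2^{Dd}=2^{m(m+1)}$, so $|T|\le 2^{m(m+1)+1}+Q+Q2^{m(m+1)}$. Hence $\log_2|T|=\Theta(m^2)$, and the ratio is $\Omega(\sqrt{\log|T|})$. $\blacksquare$

Along the diagonal $m=d$ these two formulas already give a counterexample at $m=d=10$, where $z_{\mathrm{se}}=717>702=2\cdot351$. At $m=d=9$ they do not: $542<578=2\cdot289$.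

## Two-parameter queries in a smaller base

In Theorem 1, up to lower-order terms, greedy pays $dm^2/2$ and the other factorization at most $2md+m^2$. The quotient is $\frac{dm}{4d+2m}$, at most $\min(d/2,m/4)$, while $\log_2|T|$ is about $md$. So this family gives at most order $\sqrt{\log|T|}$ from these two formulas. The reason is the digit base $2^{m+1}$: to have about $m^2/2$ queries we used digits of $m+1$ bits.

We want the same number of queries with digits of only $O(\log d)$ bits. Replace the geometric ladder by two arithmetic ones placed side by side: $q$ blocks of length $S$ followed by $q$ blocks of length $S'$. The blocks around the middle point give all lengths $JS+kS'$ with $1\le J\le q$ and $0\le k\le q$, about $q^2$ queries from about $2q$ blocks. With $S=\sum_i M^i$ and $S'=\sum_i iM^i$, the base-$M$ digits of $JS+kS'$ are $J+ik$, and it suffices that $M$ is polynomial in $d$.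

There are two difficulties. First, the run lengths no longer form one decreasing family, so Steps 1 and 3 of Lemma 6, which used $b$ as the separator, break down. We will use separators that force boundaries whatever the run lengths are. Second, greedy must be able to take single digits and must gain nothing from earlier queries. A prelude and a suitable order of the queries will see to this.

## Separators that force boundaries

Let $h\ge4$ and
$$L=\prod_{i=1}^{h}b\,c^i=bc\,bcc\,bccc\cdots bc^h .$$
We consider strings
$$T=L\,R_1\sigma_1R_2\sigma_2\cdots R_s\sigma_s,\qquad R_r=a^{n_r},\ n_r\ge1, \tag{4}$$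
with words $\sigma_r\in\{b,c\}^+$ to be chosen from the greedy factorization of $L$.

**Step 1: greedy on $L$.** The first $a$ of $T$ cannot lie in a copy factor, since every letter of a copy factor occurs earlier. So it is a single-character factor, greedy has a boundary at the end of $L$, and the factorization of $L$ does not depend on what follows $L$. For $1\le i<h$ the word $bc^ib$ occurs only once in $L$. If a greedy factor of $L$ contained two letters $b$, it would be a copy factor containing some $bc^ib$, and its earlier occurrence would give a second occurrence of $bc^ib$. So no greedy factor of $L$ contains two letters $b$. Let $\beta_i$ be the end position of the greedy factor that contains the $i$-th $b$ of $L$; for $i<h$ it lies before the $(i+1)$-st $b$.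

**Step 2: the separator words.** For $1\le i$ and $i+2\le k\le h-1$ let $\sigma_{i,k}=L(\beta_i..\beta_k]$, the part of $L$ at positions $\beta_i+1,\dots,\beta_k$. It is a concatenation of consecutive greedy factors of $L$, and it contains exactly the $b$'s number $i+1,\dots,k$, so at least two. The number of pairs is $\sum_{i=1}^{h-3}(h-2-i)=\frac{(h-2)(h-3)}{2}$.

Take $h=5$, with $L$ of length $20$. Greedy gives
$$b\mid c\mid bc\mid cbc\mid c\mid cbcc\mid ccbcc\mid c\mid c\mid c ,$$
so $\beta_1=1$, $\beta_2=4$, $\beta_3=7$, $\beta_4=12$. The three separators are $\sigma_{1,4}=cbccbcccbcc$, $\sigma_{1,3}=cbccbc$ and $\sigma_{2,4}=cbcccbcc$. Note that $\sigma_{1,3}$ is a prefix of $\sigma_{1,4}$, so the order in which they are used will matter.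

**Lemma 7.** Enumerate the words $\sigma_{i,k}$ as $\sigma_1,\sigma_2,\dots$ so that, for each fixed $i$, they come with $k$ decreasing. Then the $\sigma_r$ are distinct, no $\sigma_r$ is a suffix of $L$, and for $r'<r$ the word $\sigma_{r'}$ is not a prefix of $\sigma_r$.

*Proof.* Suppose $\sigma_{i,k}$ is a prefix of $\sigma_{i',k'}$. Both have at least two $b$'s, so their first factors of the form $bc^eb$ coincide. In $\sigma_{i,k}$ this is $bc^{i+1}b$ and in $\sigma_{i',k'}$ it is $bc^{i'+1}b$, so $i=i'$; comparing lengths, $k\le k'$. In particular equal words have equal indices. If $r'<r$ and $\sigma_{r'}$ were a prefix of $\sigma_r$, the two would share $i$, with the index $k$ of $\sigma_{r'}$ at most that of $\sigma_r$. But the enumeration gives $\sigma_{r'}$ the larger $k$. Finally, $\sigma_{i,k}$ contains $bc^{i+1}b$ with $i+1<h$, which occurs once in $L$. So $\sigma_{i,k}$ occurs once in $L$, ending at $\beta_k<|L|$ because $k\le h-1$. It is not a suffix of $L$. $\square$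

**Lemma 8.** Let $T$ be as in (4), with $\sigma_1,\dots,\sigma_s$ the first $s$ words of the enumeration in Lemma 7. In the greedy factorization of $T$, every $R_r$ starts and ends at a boundary, and every $\sigma_r$ is exactly one factor.

*Proof.* We induct on $r$. The run $R_r$ starts at a boundary: for $r=1$ this is the end of $L$, and for $r>1$ it is the end of the factor $\sigma_{r-1}$.

*No factor leaves $R_r$.* Suppose a factor $f$ that starts in $R_r$ goes beyond $R_r$. Then $f=a^xw$ with $x\ge1$, where $a^x$ is the rest of $R_r$ and $w$ is nonempty and does not start with $a$. As $|f|\ge2$, it is a copy factor with its source inside $LR_1\sigma_1\cdots R_{r-1}\sigma_{r-1}a^y$, where $a^y$ is the part of $R_r$ before $f$. In that text, an $a$ followed by a letter other than $a$ is the last letter of some $R_{r'}$ with $r'<r$. By induction $\sigma_{r'}$ is one factor. The source consists of whole factors and contains the first letter of $\sigma_{r'}$, so it contains all of $\sigma_{r'}$ right after $a^x$. Hence $\sigma_{r'}$ is a prefix of $w$, and so of the text after $R_r$. That text is $\sigma_r$ followed by $a$ or by the end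 of $T$, and $\sigma_{r'}$ has no $a$. So $\sigma_{r'}$ is a prefix of $\sigma_r$, against Lemma 7. Therefore $R_r$ ends at a boundary.

*The word $\sigma_r$ is one factor.* Let $f$ be the factor at the start of $\sigma_r$. The word $\sigma_r$ is available from $L$, so $|f|\ge|\sigma_r|$. Suppose $f$ is longer. Then $r<s$ and $f$ starts with $\sigma_ra$. So the source starts at a boundary with an occurrence of $\sigma_r$ followed by $a$. Since $\sigma_r$ has no $a$, this occurrence is a suffix of $L$, which Lemma 7 excludes, or a suffix of some $\sigma_{r'}$ with $r'<r$. In the latter case it starts at a boundary, and as $\sigma_{r'}$ is a single factor, it starts where $\sigma_{r'}$ starts. Then $\sigma_r=\sigma_{r'}$, which Lemma 7 excludes. $\square$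

Consequently, inside a run every greedy factor is a power of $a$. Also, $L$ contains no $a$ and the runs are separated by factors without $a$, so every available $a^v$ is a block of consecutive factors of one single run. From here on only arithmetic matters.

## The run lengths: prelude, base, queries

Let $d\ge2$, $q=d^2$ and $M=dq+1=d^3+1$. For $1\le J\le q$ and $0\le k\le q$ put
$$c_i(J,k)=J+ik\quad(0\le i\le d-1),\qquad \nu(J,k)=\sum_{i=0}^{d-1}c_i(J,k)M^i=JS+kS',$$
$$S=\sum_{i=0}^{d-1}M^i,\qquad S'=\sum_{i=0}^{d-1}iM^i .$$
Since $1\le c_i(J,k)\le q+(d-1)q=dq=M-1$, the $c_i(J,k)$ are the base-$M$ digits of $\nu(J,k)$, and none is zero. The run lengths $n_1,n_2,\dots$ are, in order: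

1. *prelude*: $\ell_1<\dots<\ell_p$, the increasing enumeration of $\{cM^i:0\le i\le d-1,\ 1\le c\le M-1\}$, where $p=d(M-1)=d^4$;
2. *base*: $\nu(q,q)$;
3. *queries*: $\nu(J,k)$ for $k=0,1,\dots,q-1$ (outer loop) and $J=1,\dots,q$ (inner loop).

So $s=p+1+q^2=2d^4+1$. Take $h=2d^2+4$. Then $\frac{(h-2)(h-3)}2=(d^2+1)(2d^2+1)=2d^4+3d^2+1\ge s$, so there are enough separators.

For $d=2$: $q=4$, $M=9$, $S=10$, $S'=9$, and $\nu(J,k)=10J+9k$ has the two digits $J+k$ and $J$. The queries $(4,0)$ and $(3,1)$ have lengths $40=4\cdot9+4$ and $39=4\cdot9+3$, with the same top digit. In our order $40$ comes first, and it is too long to help with $39$, so greedy takes $36\mid 3$. If $39$ came first, it would be available at $40$, and greedy would take at least $39$ instead of the top digit $36$. This is why $k$ increases in the outer loop.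

**Lemma 9 (prelude).** Greedy takes run $1$ as $a$, and run $e$ for $2\le e\le p$ as $a^{\ell_{e-1}}\mid a^{\ell_e-\ell_{e-1}}$. After runs $1,\dots,e$ the available lengths are exactly $\ell_1,\dots,\ell_e$.

*Proof.* We have $\ell_1=1$, and run $1$ is the first $a$. Let $e\ge2$ and assume the claim for $e-1$. The available lengths are $\ell_1,\dots,\ell_{e-1}$, all at most $\ell_e$, so the first factor of run $e$ is $a^{\ell_{e-1}}$. In the increasing enumeration, $M^i,2M^i,\dots,(M-1)M^i$ come consecutively and are followed by $M^{i+1}$ if $i+1\le d-1$. So if $\ell_e=cM^i$ with $c\ge2$, then $\ell_{e-1}=(c-1)M^i$ and the rest is $M^i$. If $\ell_e=M^i$ with $i\ge1$, then $\ell_{e-1}=(M-1)M^{i-1}$ and the rest is $M^{i-1}$. In both cases the rest is among $\ell_1,\dots,\ell_{e-1}$, so it is available. By Lemma 8 no factor leaves the run, so the rest is one factor. The blocks of factors of run $e$ have lengths $\ell_{e-1}$, $\ell_e-\ell_{e-1}$ and $\ell_e$, and only $\ell_e$ is new. $\square$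

**Lemma 10 (base and queries).** Greedy factors the run of $(J,k)$, with $c_i=c_i(J,k)$, as
$$a^{c_{d-1}M^{d-1}}\mid\cdots\mid a^{c_1M}\mid a^{c_0}.$$

*Proof.* We induct along the text. Suppose $\rho_t=\sum_{i\le t}c_iM^i$ letters of the run remain, $0\le t\le d-1$. Since the digits are at most $M-1$,
$$c_tM^t\le\rho_t<(c_t+1)M^t\le M^{t+1}. \tag{5}$$
The length $c_tM^t$ is available from the prelude, and by Lemma 8 the next factor is a power of $a$ inside the run. So it suffices to show that every available $v\le\rho_t$ satisfies $v\le c_tM^t$. We go through the run that contains the source.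

*A prelude run.* By Lemma 9, $v=cM^i$ with $1\le c\le M-1$. If $i>t$, then $v\ge M^{t+1}>\rho_t$, impossible. If $i=t$, then $cM^t\le\rho_t<(c_t+1)M^t$ gives $c\le c_t$. If $i<t$, then $v<M^{i+1}\le M^t\le c_tM^t$.

*The current run.* Its factors so far have length at least $M^{t+1}>\rho_t$, impossible.

*An earlier base or query run $(J',k')$.* With $c_i'=c_i(J',k')$ we have $v=\sum_{i=u}^{t'}c_i'M^i$ for some $0\le u\le t'\le d-1$. If $t'>t$, then $v\ge M^{t+1}>\rho_t$, impossible. If $t'<t$, then $v<M^{t'+1}\le M^t\le c_tM^t$. Let $t'=t$.

* If $c'_t<c_t$, then $v<(c'_t+1)M^t\le c_tM^t$.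
* If $c'_t>c_t$, then $v\ge(c_t+1)M^t>\rho_t$, impossible.
* If $c'_t=c_t$ and $u=t$, then $v=c_tM^t$.
* If $c'_t=c_t$ and $u<t$, then $t\ge1$, and we show that this is impossible. As an earlier base or query run exists, the current run is a query, with $k\le q-1$. The earlier run is not the base, because $c_t=J+tk\le q+t(q-1)<q+tq=c_t(q,q)$. So $(J',k')$ is an earlier query, and $k'\le k$ since $k$ is the outer loop. If $k'=k$, then $J'=c'_t-tk=c_t-tk=J$, and the two runs would be the same. So $k'<k$, and $c'_{t-1}=c'_t-k'>c_t-k=c_{t-1}$. Then
$$v\ge c_tM^t+c'_{t-1}M^{t-1}\ge c_tM^t+(c_{t-1}+1)M^{t-1}>c_tM^t+\rho_{t-1}=\rho_t ,$$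
a contradiction, where the last inequality is (5) for $t-1$.

So the next factor is $a^{c_tM^t}$. $\square$

**Lemma 11.** $z_{\mathrm{se}}^{\mathrm{OPT}}(T)\le 7d^4+13d^2+2d+12\le12d^4$.

*Proof.* We build a factorization from left to right.

*The words over $\{b,c\}$.* Factor $L$ into single characters. That is $|L|=\sum_{i=1}^h(i+1)=\frac{h(h+3)}2=(d^2+2)(2d^2+7)=2d^4+11d^2+14$ factors. Every $\sigma_r$ is a substring of $L$, so it is one copy factor. These are $s=2d^4+1$ factors.

*The prelude.* Factor it as greedy does. In run $e\ge2$ the two factors have lengths among $\ell_1,\dots,\ell_{e-1}$, so each copies an entire earlier run. These are at most $2p=2d^4$ factors.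

*The base run.* Factor $a^{qS+qS'}$ as follows.

* First $a^{M^{d-1}},\dots,a^M,a$, which are $d$ factors with total $S$; then $a^S$ another $q-1$ times.
* Then $a^{(d-1)M^{d-1}},\dots,a^{2M^2},a^{M}$, which are the $d-1$ factors $a^{iM^i}$, $1\le i\le d-1$, with total $S'$; then $a^{S'}$ another $q-1$ times.

Each $a^{M^i}$ and each $a^{iM^i}$ copies a whole prelude run. The first further $a^S$ copies the group of $d$ factors, and each later one copies the factor before it. The same holds for $a^{S'}$ with the group of $d-1$ factors. These are $d+(q-1)+(d-1)+(q-1)=2d+2q-3$ factors.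

*The queries.* In the base run there are now $q$ blocks $a^S$ followed by $q$ blocks $a^{S'}$, each block being a whole number of factors. The last $J$ blocks $a^S$ and the first $k$ blocks $a^{S'}$ are consecutive and have total $JS+kS'=\nu(J,k)$. So each query run is one copy factor. These are $q^2=d^4$ factors.

The sum is
$$(2d^4+11d^2+14)+2d^4+(2d+2d^2-3)+d^4+(2d^4+1)=7d^4+13d^2+2d+12 .$$
For $d\ge2$ we have $13d^2\le\frac{13}4d^4$, $2d\le\frac14d^4$ and $12\le\frac34d^4$, which add up to at most $\frac{17}{4}d^4\le5d^4$. $\square$

*Proof of Theorem 2.* By Lemma 10 each of the $q^2=d^4$ query runs costs $d$ greedy factors, so $z_{\mathrm{se}}\ge d^5$. With Lemma 11, $z_{\mathrm{se}}/z_{\mathrm{se}}^{\mathrm{OPT}}\ge d/12$. It remains to express $d$ through $n=|T|$. All runs are shorter than $M^d$, some run has length at least $M^{d-1}$, and $|\sigma_r|\le|L|$. So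
$$M^{d-1}\le n\le|L|+s\,(M^d+|L|).$$
Here $M=d^3+1$, and $|L|$ and $s$ are polynomial in $d$. So $(d-1)\log M\le\log n\le d\log M+O(\log d)$, which gives $\log n=\Theta(d\log d)$. Hence $\log\log n=\Theta(\log d)$ and $d=\Theta(\log n/\log\log n)$. As $d$ grows, $n$ is unbounded, and the ratio is $\Omega(\log n/\log\log n)$. $\blacksquare$

## Pairs of greedy factors never repeat

For the upper bound we need something that forces greedy to make progress on every string. Single greedy factors may repeat: $a^{13}$ gave $1,1,2,4,4,1$. Pairs of adjacent factors, taken two by two, may not.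

Let $T$ have length $n\ge1$, let $f_1\cdots f_z$ be its greedy factorization, so $z=z_{\mathrm{se}}$, and let $z^*=z_{\mathrm{se}}^{\mathrm{OPT}}$. Put $g_i=f_{2i-1}f_{2i}$ for $1\le i\le\lfloor z/2\rfloor$.

**Lemma 12.** The strings $g_i$ are pairwise distinct.

*Proof.* Suppose $g_i=g_{i'}$ with $i<i'$. At the start of $f_{2i'-1}$ the factors $f_{2i-1},f_{2i}$ have already been produced, since $2i<2i'-1$. So $f_{2i-1}f_{2i}=g_{i'}$ is an available prefix of the rest, and it is longer than $f_{2i'-1}$. This contradicts the greedy choice. $\square$

**Lemma 13.** For each $l\ge2$, $T$ has at most $(l-1)(z^*-1)$ distinct substrings of length $l$.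

*Proof.* Fix an optimal factorization and consider the leftmost occurrence of a substring of length $l$. It is not contained in one factor: a single-character factor is too short, and a copy factor has an earlier occurrence, which would give an earlier occurrence of the substring. So it crosses one of the $z^*-1$ internal factor boundaries of the optimal factorization. For each of these boundaries there are $l-1$ positions at which a string of length $l$ crosses it. $\square$

*Proof of Theorem 3.* Let $\ell\ge1$ be an integer. All $g_i$ have length at least $2$. By Lemmas 12 and 13, the number of $g_i$ of length at most $\ell$ is at most $\sum_{l=2}^{\ell}(l-1)z^*\le z^*\ell^2/2$. The $g_i$ occupy disjoint parts of $T$, so at most $n/\ell$ of them have length greater than $\ell$. Hence $\lfloor z/2\rfloor\le z^*\ell^2/2+n/\ell$, and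
$$z_{\mathrm{se}}\le 2\lfloor z/2\rfloor+1\le z^*\ell^2+\frac{2n}{\ell}+1 .$$
Choose $\ell=\lceil(n/z^*)^{1/3}\rceil$. Since $n\ge z^*$, the number $(n/z^*)^{1/3}$ is at least $1$, so $(n/z^*)^{1/3}\le\ell\le2(n/z^*)^{1/3}$. Then $z^*\ell^2\le4(z^*)^{1/3}n^{2/3}$ and $2n/\ell\le2(z^*)^{1/3}n^{2/3}$, while $1\le(z^*)^{1/3}n^{2/3}$. Altogether
$$z_{\mathrm{se}}\le 7\,(z_{\mathrm{se}}^{\mathrm{OPT}})^{1/3}n^{2/3},$$
and division by $z_{\mathrm{se}}^{\mathrm{OPT}}$ gives the bound on the ratio. $\blacksquare$
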